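\title{Posted Prices Achieve One Half in Stationary Prophet Inequalities with Matroid Demands}

\begin{abstract}
In the stationary prophet inequality problem, perishable items and buyers arrive by Poisson processes, and a seller allocates items online in competition with the offline optimum. For one good and unit-demand buyers the best competitive ratio is $1/2$. We show that $1/2$ is also achieved for many goods, with unit demands and with matroid demands, by a policy of fixed posted prices; so these problems are not harder than the single-good problem. The main step is that under a greedy policy the law of the stock has a coordinatewise decreasing density with respect to the stationary law of the stock that is never sold, which allows Harris' inequality to be combined with the monotonicity of the matroid greedy algorithm. The method also gives a guarantee for all good--buyer pairs simultaneously and extends to integral polymatroid demands.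
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model}

There is a finite set $\mathcal G$ of goods and a finite set $\mathcal B$ of buyer types. Items of good $i$ arrive by a Poisson process of rate $\lambda_i>0$, and each of them perishes, independently, after an exponential lifetime of rate $\mu_i>0$. Buyers of type $j$ arrive by a Poisson process of rate $\gamma_j>0$. All these processes are independent, and the system is empty at time $0$. A buyer of type $j$ has value $v_{ij}\ge0$ for an item of good $i$.

When a buyer arrives, an online algorithm decides at once and irrevocably which of the available items (arrived, not perished, not yet sold) to give to this buyer. It collects the sum of the buyer's values for them, and the buyer leaves. The algorithm knows all rates, values and constraints and the history so far, but not the future. It may be randomized, and its running time is not restricted. This is the \emph{stationary prophet inequality} (SPI) problem. We consider three classes of instances.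
\begin{itemize}
\item \emph{Single good, unit demands} (the basic problem): $|\mathcal G|=1$ and each buyer receives at most one item.
\item \emph{Many goods, unit demands}: each buyer receives at most one item, of any good.
\item \emph{Matroid demands}: type $j$ has a matroid $\mathcal M_j$ on $\mathcal G$, and a buyer of type $j$ may receive one item of each good in a set $I\subseteq\mathcal G$ that is independent in $\mathcal M_j$, for value $\sum_{i\in I}v_{ij}$.
\end{itemize}
Each class contains the previous one: unit demand is the matroid whose independent sets are the sets of size at most one.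

Let $\mathrm{ALG}(T)$ be the reward of an online algorithm during $[0,T]$; its \emph{performance} is $\liminf_{T\to\infty}\mathbb E[\mathrm{ALG}(T)]/T$. Let $\mathrm{OPT}_{\mathrm{off}}(T)$ be the largest reward over $[0,T]$ of a feasible allocation chosen with advance knowledge of all arrival and perishing times in $[0,T]$, and put $\mathrm{OPT}_{\mathrm{off}}=\limsup_{T\to\infty}\mathbb E[\mathrm{OPT}_{\mathrm{off}}(T)]/T$. An algorithm is \emph{$\alpha$-competitive} for a class if its performance is at least $\alpha\cdot\mathrm{OPT}_{\mathrm{off}}$ on every instance of the class, and $\alpha^*$ of a class is the supremum of the $\alpha$ for which an $\alpha$-competitive algorithm exists. Thus $\alpha^*$ measures what ignorance of the future costs in the long run.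

\subsection{The question}

A single item already shows why $1/2$ is the natural barrier. Let the item have lifetime rate $\mu$, let low buyers of value $1$ arrive at rate $\gamma_L$ and high buyers of value $1+\mu/\gamma_H$ at rate $\gamma_H$. Give the unsold item a notional worth of $1$. A sale to a low buyer does not change the wealth of an online seller; while the item is held, the expected wealth gains at most $\gamma_H\cdot\mu/\gamma_H=\mu$ per unit of time from high buyers and loses $\mu$ per unit of time by perishing. So an online seller earns at most $1$ in expectation. A seller who sees the future sells to a high buyer if one comes in time, which has probability $\gamma_H/(\gamma_H+\mu)$ and contributes exactly $1$, and otherwise to a low buyer if there is one. The total is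
\[
1+\frac{\mu}{\gamma_H+\mu}-\frac{\mu}{\gamma_H+\gamma_L+\mu},
\]
which tends to $2$ as $\gamma_H\to0$ and $\gamma_L\to\infty$.

This computation is only an illustration. What we use is the theorem of Kessel, Shameli, Saberi and Wajc~\cite{KSSW}: for the basic problem there is a $1/2$-competitive algorithm, and no algorithm is $(1/2+\varepsilon)$-competitive for any $\varepsilon>0$. Hence $\alpha^*=1/2$ for the basic problem and $\alpha^*\le1/2$ for the two larger classes. For many goods with unit demands a $(1-1/\sqrt e)$-competitive algorithm is known, and $1-1/\sqrt e<1/2$. Patel and Wajc~\cite{PW} ask whether $1/2$ can be achieved for many goods with unit demands, and with matroid demands, or whether these problems are strictly harder than the basic one, in the sense that their $\alpha^*$ is less than $1/2$.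

There is a reason to suspect a loss. With several goods, what a buyer takes depends on what else is in stock, so the stocks of different goods become dependent, and Section~\ref{sec:twogoods} shows that the dependence points in the unfavorable direction. Nevertheless nothing is lost.

\begin{theorem}\label{thm:answer}
There is a $1/2$-competitive algorithm for the SPI problem with matroid demands, and in particular for the multi-good SPI problem with unit demands. For both classes $\alpha^*=1/2$ and this value is attained, so neither class is strictly harder than the basic SPI problem.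
\end{theorem}

\subsection{The method}

The algorithm posts a fixed price on each good and lets every buyer take the available independent set of largest value minus price. The reward splits into revenue and buyer utility. Revenue is large when little stock remains, by conservation of items. The work is to show that utility is large when much stock remains, in proportion to the \emph{expected} stock of each good separately. For this we compare the law of the stock with the product Poisson law $\pi$ of a system in which nothing is ever sold, and prove that the density of the first with respect to the second is coordinatewise decreasing (Lemma~\ref{lem:density}). All correlation estimates can then be made under the product measure $\pi$ (Lemma~\ref{lem:utility}).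

Section~\ref{sec:prelim} recalls the tools and bounds the offline optimum by a linear program. Section~\ref{sec:onegood} carries out the whole argument for one good. Sections~\ref{sec:density}--\ref{sec:main} prove Theorem~\ref{thm:answer} in the quantitative form of Theorem~\ref{thm:main}. The last three sections contain a guarantee for all pairs $(i,j)$ at once (Theorem~\ref{thm:pairs}), the extension to integral polymatroid demands (Theorem~\ref{thm:poly}), and a ratio tending to $1$ for large stocks (Proposition~\ref{prop:large}).

\section{The never-sold stock and a linear program}\label{sec:prelim}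

\subsection{Poisson facts}

Let $\mathbb N=\{0,1,2,\dots\}$. For $n\in\mathbb N^{\mathcal G}$ let $\operatorname{supp}n=\{i:n_i\ge1\}$; let $e_k$ be the $k$-th unit vector and $\mathbf 1_I=\sum_{i\in I}e_i$. A function $F$ on $\mathbb N^{\mathcal G}$ is \emph{decreasing} if $F(n+e_k)\le F(n)$ for all $n$ and $k$. Put
\[
\rho_i=\frac{\lambda_i}{\mu_i},\qquad \pi(n)=\prod_{i\in\mathcal G}e^{-\rho_i}\frac{\rho_i^{n_i}}{n_i!}.
\]
Throughout, $N$ is a random vector with law $\pi$, so its coordinates are independent Poisson variables with means $\rho_i$, and $\mathbb E_\pi$ is the expectation over $N$.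

Let $R(t)\in\mathbb N^{\mathcal G}$ count the items that have arrived and not perished by time $t$, ignoring sales: the \emph{never-sold stock}. It does not depend on the buyers, and under any allocation, online or offline, the available stock is at most $R(t)$ coordinatewise. An item of good $i$ arriving at time $u\le t$ is alive at $t$ with probability $e^{-\mu_i(t-u)}$, so by Poisson thinning the $R_i(t)$ are independent Poisson variables with means $\int_0^t\lambda_ie^{-\mu_i(t-u)}du=\rho_i(1-e^{-\mu_it})$. Adding independent Poisson variables with means $\rho_ie^{-\mu_it}$ turns $R(t)$ into a vector with law $\pi$. Hence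
\begin{equation}\label{eq:dom}
\mathbb E[F(R(t))]\le\mathbb E_\pi[F(N)]\quad\text{whenever $F\ge0$ is coordinatewise non-decreasing.}
\end{equation}

Two properties of $\pi$ drive the proof. The first is the \emph{Poisson identity}: since $n_k\pi(n)=\rho_k\pi(n-e_k)$ for $n_k\ge1$,
\begin{equation}\label{eq:poisson}
\mathbb E_\pi[N_kF(N)]=\rho_k\,\mathbb E_\pi[F(N+e_k)]
\end{equation}
for every bounded $F$ defined on $\{n:n_k\ge1\}$. The second is \emph{Harris' inequality} for the product measure $\pi$: if $F$ and $H$ are bounded and decreasing, then
\begin{equation}\label{eq:harris}
\mathbb E_\pi[F(N)H(N)]\ge\mathbb E_\pi[F(N)]\;\mathbb E_\pi[H(N)].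
\end{equation}
For one coordinate this is $\mathbb E[(F(N)-F(N'))(H(N)-H(N'))]\ge0$ with $N'$ an independent copy of $N$; the general case follows by induction on the number of coordinates.

\subsection{Matroid facts}\label{sec:matroid}

A matroid on $\mathcal G$ is a nonempty family of \emph{independent} subsets that is closed under taking subsets and such that, if $I,J$ are independent and $|I|<|J|$, then $I\cup\{e\}$ is independent for some $e\in J\setminus I$. The \emph{rank} $r(S)$ is the largest size of an independent subset of $S$; every maximal independent subset of $S$ has this size. The \emph{greedy scan} of a set $U$ in a given order goes through the elements of $U$ and keeps each one whose addition preserves independence. When the goods are numbered $1,2,\dots$ we write $[k]=\{1,\dots,k\}$. We use the following.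
\begin{itemize}
\item[(M1)] The rank is monotone and submodular: for $S\subseteq S'$ and $k\notin S'$, $r(S'\cup\{k\})-r(S')\le r(S\cup\{k\})-r(S)$, and these increments lie in $\{0,1\}$.
\item[(M2)] The greedy scan of $U$ in the order $1,2,\dots$ keeps $k$ exactly when $r(U\cap[k])-r(U\cap[k-1])=1$. Indeed, the elements kept up to step $k$ form a maximal independent subset of $U\cap[k]$, so there are $r(U\cap[k])$ of them.
\item[(M3)] If the order is by decreasing nonnegative weights, the greedy scan returns an independent subset of $U$ of maximum weight.
\end{itemize}
We write $r_j$ for the rank function of $\mathcal M_j$.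

\subsection{The benchmark}

The offline optimum has no usable description, so we bound it by a linear program in the variables $x_{ij}$, the rate at which good $i$ goes to type $j$. Supply bounds the rate at which a good is sold. Moreover, even a seller who sees the future can only hand a buyer goods that are present in the never-sold stock, and this stock is independent of the buyer's arrival. This suggests the function
\[
f_j(S)=\mathbb E_\pi\big[r_j(S\cap\operatorname{supp}N)\big],\qquad S\subseteq\mathcal G;
\]
for unit demand, $f_j(S)=1-\exp(-\sum_{i\in S}\rho_i)$ is the probability that some good of $S$ is present. Let $P$ be the set of $x\in\mathbb R_{\ge0}^{\mathcal G\times\mathcal B}$ with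
\begin{align}
\sum_{j}x_{ij}&\le\lambda_i &&\text{for all } i\in\mathcal G,\label{eq:supply}\\
\sum_{i\in S}x_{ij}&\le\gamma_jf_j(S) &&\text{for all } j\in\mathcal B,\ S\subseteq\mathcal G.\label{eq:demand}
\end{align}
The polytope $P$ contains $0$, is compact, and does not depend on the values. Let $\mathrm{LP}=\max_{x\in P}\sum_{i,j}v_{ij}x_{ij}$.

\begin{lemma}\label{lem:lp}
For every $T>0$, $\mathbb E[\mathrm{OPT}_{\mathrm{off}}(T)]\le T\cdot\mathrm{LP}$. Hence $\mathrm{OPT}_{\mathrm{off}}\le\mathrm{LP}$.
\end{lemma}

\begin{proof}
Almost surely finitely many items and buyers arrive in $[0,T]$. Take an optimal offline allocation, with ties broken by a fixed measurable rule, and let $Tx_{ij}$ be the expected number of items of good $i$ that it gives to buyers of type $j$. Then $\mathbb E[\mathrm{OPT}_{\mathrm{off}}(T)]=T\sum v_{ij}x_{ij}$, and it suffices to show $x\in P$.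

Constraint \eqref{eq:supply} holds because $\lambda_iT$ items of good $i$ arrive in expectation and each is sold at most once. For \eqref{eq:demand}, a buyer of type $j$ arriving at time $\tau$ receives an independent subset of $\operatorname{supp}R(\tau-)$, hence at most $r_j(S\cap\operatorname{supp}R(\tau-))$ goods of $S$. Given $R$, the arrivals of type $j$ still form a Poisson process of rate $\gamma_j$, so the expected sum of a fixed bounded function over these arrival times in $[0,T]$ is $\gamma_j$ times its integral. Therefore
\[
T\sum_{i\in S}x_{ij}\le\gamma_j\int_0^T\mathbb E\big[r_j(S\cap\operatorname{supp}R(t))\big]\,dt\le\gamma_jTf_j(S),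
\]
where the last step is \eqref{eq:dom} for the non-decreasing function $n\mapsto r_j(S\cap\operatorname{supp}n)$.
\end{proof}

\section{Posted prices, and the case of one good}\label{sec:onegood}

\subsection{The policies}\label{sec:policies}

A \emph{priority policy} is given by a set $E_j\subseteq\mathcal G$ and a linear order on $E_j$, for each type $j$. For $U\subseteq\mathcal G$ let $G_j(U)$ be the output of the greedy scan of $U\cap E_j$ in $\mathcal M_j$ in this order. When a buyer of type $j$ arrives and the available stock is $n$, the policy sells one item of each good in $G_j(\operatorname{supp}n)$.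

The \emph{price policy} with prices $p\in\mathbb R^{\mathcal G}_{\ge0}$ is the priority policy in which $E_j=\{i:v_{ij}>p_i\}$ is ordered by decreasing $v_{ij}-p_i$, with ties broken in a fixed way. By (M3), the buyer's \emph{utility}, the sum of $v_{ij}-p_i$ over the goods received, equals
\begin{equation}\label{eq:utility}
u_j(n)=\max\Big\{\sum_{i\in I}(v_{ij}-p_i)^+:\ I\subseteq\operatorname{supp}n,\ I\text{ independent in }\mathcal M_j\Big\}.
\end{equation}

Let $X(t)\in\mathbb N^{\mathcal G}$ be the available stock under a priority policy. Because lifetimes are memoryless and the policy looks only at $X$, the process $X$ is a continuous-time Markov chain: $e_i$ is added at rate $\lambda_i$, $e_i$ is removed by perishing at rate $\mu_iX_i$, and $\mathbf 1_{G_j(\operatorname{supp}X)}$ is removed at rate $\gamma_j$. The quantity that balances the proof is the fraction of the stationary never-sold stock that is still on the shelf,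
\[
\theta_i(t)=\frac{\mathbb E[X_i(t)]}{\rho_i}.
\]
Since $0\le X(t)\le R(t)$ and $\mathbb E[R_i(t)]\le\rho_i$, we have $0\le\theta_i(t)\le1$.

\subsection{One good in the stationary regime}\label{sec:single}

Take one good and unit-demand buyers, and drop the index $i$. The constraints read $\sum_jx_j\le\lambda$ and $x_j\le\gamma_j(1-e^{-\rho})$. At price $p$, requests come at the total rate $s=\sum_{j:v_j>p}\gamma_j$, and $X$ is a birth--death chain with birth rate $\lambda$ and death rate $s+n\mu$ in state $n\ge1$. Its stationary law $\sigma$ satisfies $\lambda\sigma(n-1)=(s+n\mu)\sigma(n)$, so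
\begin{equation}\label{eq:bd}
\sigma(n)=\sigma(0)\prod_{k=1}^n\frac{\lambda}{s+k\mu},\qquad g(n):=\frac{\sigma(n)}{\pi(n)}=\frac{\sigma(0)}{\pi(0)}\prod_{k=1}^n\frac{k\mu}{s+k\mu}.
\end{equation}
Each factor in the last product is at most $1$, so the density $g$ is decreasing. Let $X\sim\sigma$ and $\theta=\mathbb E[X]/\rho$.

\emph{Revenue.} Summing the balance equations over $n\ge1$ gives $\lambda=s\Pr[X\ge1]+\mu\mathbb E[X]$. The rate of sales is therefore $\lambda(1-\theta)$ and the revenue rate is $p\lambda(1-\theta)$.

\emph{Utility.} The utility rate is $\Pr[X\ge1]\sum_j\gamma_j(v_j-p)^+$, and we need a lower bound on $\Pr[X\ge1]$ in terms of $\theta$. Under $\pi$ this probability is the mean of $g(N)\mathbf 1[N\ge1]$, a decreasing function times an increasing one, and Harris' inequality applied directly bounds it from above. The Poisson identity repairs the direction: writing $\mathbf 1[N\ge1]=N\cdot\frac1N$ and using \eqref{eq:poisson}, then \eqref{eq:harris}, then \eqref{eq:poisson} twice backwards,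
\begin{equation}\label{eq:key1}
\Pr[X\ge1]=\rho\,\mathbb E_\pi\Big[\frac{g(N+1)}{N+1}\Big]\ge\mathbb E_\pi[g(N+1)]\cdot\rho\,\mathbb E_\pi\Big[\frac1{N+1}\Big]=\theta\,(1-e^{-\rho}).
\end{equation}
Consequently, for any $x\in P$ with value $V=\sum_jv_jx_j$, the utility rate is at least $\theta\sum_jx_j(v_j-p)\ge\theta(V-p\lambda)$.

\emph{Balance.} With $p=V/(2\lambda)$ the revenue rate is $(1-\theta)V/2$ and the utility rate is at least $\theta V/2$. Their sum is at least $V/2$, whatever the value of $\theta$.

Inequality \eqref{eq:key1} says $\mathbb E[X\mid X\ge1]\le\mathbb E[N\mid N\ge1]$: the remaining stock is not concentrated in rare large piles. This does not follow from the domination $X\le N$ alone. For $X=N\cdot\mathbf 1[N\ge2]$ we have $X\le N$ but $\mathbb E[X\mid X\ge1]=\mathbb E[N\mid N\ge2]>\mathbb E[N\mid N\ge1]$. The decreasing density is the stronger property that is needed.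

\subsection{What changes with two goods}\label{sec:twogoods}

Take two goods and a unit-demand type $j$. Constraints \eqref{eq:demand} allow $x_{1j}=\gamma_j\Pr[N_1\ge1]$ together with $x_{2j}=\gamma_j\Pr[N_1=0,\,N_2\ge1]$, which corresponds to a buyer facing the stock $N$ who takes good $1$ if present and good $2$ otherwise. To compete with this, the analog of \eqref{eq:key1} for good $2$ should be
\begin{equation}\label{eq:key2}
\Pr[X_1=0,\ X_2\ge1]\ \ge\ \theta_2\,\Pr[N_1=0]\,\Pr[N_2\ge1].
\end{equation}
Suppose we knew $\Pr[X_1=0]\ge\Pr[N_1=0]$ and $\Pr[X_2\ge1]\ge\theta_2\Pr[N_2\ge1]$. To multiply these bounds we would need the events $\{X_1=0\}$ and $\{X_2\ge1\}$ to be nonnegatively correlated, and a single sale destroys this. Let the buyer above act once on the stock $N$, leaving $X$. Given $X_1\ge1$ we have $N_1\ge2$ and $X_2=N_2$. Given $X_1=0$, either $N_1=1$ and $X_2=N_2$, or $N_1=0$ and $X_2=(N_2-1)^+$. Hence $\Pr[X_2\ge1\mid X_1=0]<\Pr[N_2\ge1]=\Pr[X_2\ge1\mid X_1\ge1]$: good $2$ is depleted exactly when good $1$ is missing, which is when good $2$ is wanted. There is also no product formula such as \eqref{eq:bd} to read a density from. We therefore prove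 monotonicity of the joint density dynamically, one event at a time.

\section{The stock has a decreasing density}\label{sec:density}

The only property of greedy scans used in this section is that an element which is not selected is irrelevant:
\begin{equation}\label{eq:consistent}
k\notin G_j(U)\quad\Longrightarrow\quad G_j(U\setminus\{k\})=G_j(U).
\end{equation}
Indeed, the scans of $U$ and $U\setminus\{k\}$ hold the same set before reaching $k$, the first does not keep $k$, and from then on they coincide again.

\begin{lemma}\label{lem:density}
Under any priority policy and for every $t\ge0$ there is a decreasing function $g_t$ on $\mathbb N^{\mathcal G}$ with $\Pr[X(t)=n]=\pi(n)g_t(n)$ for all $n$. In particular $0\le g_t\le g_t(0)\le1/\pi(0)$.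
\end{lemma}

\begin{proof}
Call a law on $\mathbb N^{\mathcal G}$ \emph{good} if its density with respect to $\pi$ is decreasing. A good density satisfies $g\le g(0)\le1/\pi(0)$, because $\pi(0)g(0)$ is a probability. Mixtures of good laws are good.

Condition on the arrival times and types of all buyers; these are independent of item arrivals and lifetimes. Almost surely there are finitely many buyers in $[0,t]$, at distinct times. The initial law is good: the system starts empty, and the density $\mathbf 1[n=0]/\pi(0)$ is decreasing. The stock then alternates between evolution without sales for a fixed time and the deterministic maps $m\mapsto m-\mathbf 1_{G_j(\operatorname{supp}m)}$. We show that both preserve good laws. The conditional law of $X(t)$ is then good, and so is its average over the buyer process.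

\emph{Evolution without sales for time $s$.} Let $K(m,n)$ be the transition probability. Started from $m$, coordinate $i$ after time $s$ is the sum of the survivors, a $\mathrm{Bin}(m_i,e^{-\mu_is})$ variable, and the new items alive at time $s$, an independent Poisson variable with mean $\rho_i(1-e^{-\mu_is})$; the coordinates are independent. Two facts follow.

First, $\pi(m)K(m,n)=\pi(n)K(n,m)$. It suffices to check this for one coordinate. If the initial number is Poisson with mean $\rho_i$, then by thinning the numbers $A$ of survivors, $B$ of initial items that perish, and $C$ of new items alive at time $s$ are independent Poisson variables, and $B$ and $C$ have the same mean $\rho_i(1-e^{-\mu_is})$. The pair (initial, final) is $(A+B,A+C)$, which has the same law as $(A+C,A+B)$.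

Second, the evolution from $n+e_k$ is the evolution from $n$ plus one extra item that survives or not, so the two can be coupled with the final state from $n+e_k$ above the final state from $n$.

If the law has density $g$ before, then afterwards the probability of $n$ is $\sum_m\pi(m)g(m)K(m,n)=\pi(n)\sum_mK(n,m)g(m)$. The new density is thus the expectation of $g$ at the final state of the evolution started from $n$, and by the coupling it is decreasing in $n$ when $g$ is.

\emph{A buyer of type $j$.} A state $m$ is mapped to $n$ if and only if $m=n+\mathbf 1_I$ with $I=G_j(\operatorname{supp}m)$, and $\operatorname{supp}(n+\mathbf 1_I)=\operatorname{supp}n\cup I$. So the preimages of $n$ are the states $n+\mathbf 1_I$ with $I$ in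
\[
\mathcal I_j(n)=\{I\subseteq\mathcal G:\ G_j(\operatorname{supp}n\cup I)=I\},
\]
and the new density is
\begin{equation}\label{eq:salestep}
g'(n)=\sum_{I\in\mathcal I_j(n)}\frac{\pi(n+\mathbf 1_I)}{\pi(n)}\,g(n+\mathbf 1_I)=\sum_{I\in\mathcal I_j(n)}\Big(\prod_{i\in I}\frac{\rho_i}{n_i+1}\Big)g(n+\mathbf 1_I).
\end{equation}
For fixed $I$ the summand is a product of nonnegative decreasing functions of $n$, hence decreasing. It remains to see that the index set shrinks: $\mathcal I_j(n+e_k)\subseteq\mathcal I_j(n)$. Let $I\in\mathcal I_j(n+e_k)$ and $U=\operatorname{supp}n\cup I$, so that $G_j(U\cup\{k\})=I$. If $k\in U$, this already says $G_j(U)=I$. If $k\notin U$, then $k\notin I=G_j(U\cup\{k\})$, and \eqref{eq:consistent} gives $G_j(U)=I$. In both cases $I\in\mathcal I_j(n)$. Passing from $n$ to $n+e_k$ in \eqref{eq:salestep} thus removes some nonnegative terms and does not increase the others, so $g'(n+e_k)\le g'(n)$.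
\end{proof}

\begin{example}
For the buyer of Section~\ref{sec:twogoods}, $\{1\}\in\mathcal I_j(n)$ always, $\{2\}\in\mathcal I_j(n)$ exactly when $n_1=0$, and $\emptyset\in\mathcal I_j(n)$ exactly when $n=0$. From $g=1$ one sale produces
\[
g'(n)=\frac{\rho_1}{n_1+1}+\mathbf 1[n_1=0]\,\frac{\rho_2}{n_2+1}+\mathbf 1[n=0].
\]
This density does not factor over the coordinates, but each term is decreasing.
\end{example}

\begin{remark}
Property \eqref{eq:consistent} expresses that extra stock which the buyer does not take has no influence on the sale. A rule without this feature can break the lemma: with one good, selling only when exactly one item is in stock turns $g=1$ into $g'(0)=1+\rho$, $g'(1)=0$ and $g'(n)=1$ for $n\ge2$. This is the law of $N\cdot\mathbf 1[N\ge2]$ from Section~\ref{sec:single}.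
\end{remark}

\section{The utility of a buyer}\label{sec:utility}

The next lemma is the general form of \eqref{eq:key1} and \eqref{eq:key2}. It says that a buyer does as well as if the share $x_{ij}/\gamma_j$ that the linear program assigns to good $i$ were available with the discount $\theta_i(t)$, good by good.

\begin{lemma}\label{lem:utility}
Under the price policy with prices $p$, for every $x\in P$, every type $j$ and every $t\ge0$,
\[
\gamma_j\,\mathbb E[u_j(X(t))]\ \ge\ \sum_{i\in\mathcal G}\theta_i(t)\,x_{ij}\,(v_{ij}-p_i).
\]
\end{lemma}

By \eqref{eq:utility}, $u_j(n)$ is at least the weight of any independent subset of $\operatorname{supp}n$, so we may bound it by the set that a greedy scan selects in \emph{any} order of our choice. Each good will be selected with at least $\theta_k$ times its selection probability under $\pi$, whatever the order. The order is dictated by the comparison with $x$: constraints \eqref{eq:demand} control only sums of $x_{ij}$ over sets, and summation by parts converts them into a bound for weights sorted in decreasing order. The weights to be sorted are the discounted ones, $\theta_i(t)(v_{ij}-p_i)^+$. This order differs from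 the buyer's and depends on $t$, which is harmless because it appears only in the analysis.

\begin{proof}
Fix $j$ and $t$. Write $g=g_t$, $\theta_i=\theta_i(t)$, $w_i=(v_{ij}-p_i)^+$ and $c_i=\theta_iw_i$. Number the goods $1,\dots,d$ so that $c_1\ge\dots\ge c_d\ge0$ and put $c_{d+1}=0$. For $n\in\mathbb N^{\mathcal G}$ let
\[
\varphi_k(n)=r_j([k]\cap\operatorname{supp}n)-r_j([k-1]\cap\operatorname{supp}n)\in\{0,1\}.
\]
By (M2), $\{k:\varphi_k(n)=1\}$ is the output of the greedy scan of $\operatorname{supp}n$ in the order $1,\dots,d$. It is an independent subset of $\operatorname{supp}n$, so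
\begin{equation}\label{eq:stepC}
u_j(n)\ge\sum_kw_k\varphi_k(n).
\end{equation}

\emph{Comparison with $x$ under $\pi$.} We have $\mathbb E_\pi[\varphi_k]=f_j([k])-f_j([k-1])$ and $f_j(\emptyset)=0$. Summing by parts twice and using \eqref{eq:demand} for the sets $[k]$ with the coefficients $c_k-c_{k+1}\ge0$,
\begin{equation}\label{eq:stepA}
\sum_kc_k\frac{x_{kj}}{\gamma_j}=\sum_k(c_k-c_{k+1})\sum_{i\le k}\frac{x_{ij}}{\gamma_j}\le\sum_k(c_k-c_{k+1})f_j([k])=\sum_kc_k\,\mathbb E_\pi[\varphi_k].
\end{equation}

\emph{From $\pi$ to the law of the stock.} We claim that for each $k$
\begin{equation}\label{eq:stepB}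
\mathbb E_\pi[g\,\varphi_k]\ge\theta_k\,\mathbb E_\pi[\varphi_k].
\end{equation}
Let $S(n)=[k-1]\cap\operatorname{supp}n$ and $\psi_k(n)=r_j(S(n)\cup\{k\})-r_j(S(n))$. Then $\varphi_k(n)=\mathbf 1[n_k\ge1]\,\psi_k(n)$. The function $\psi_k$ does not depend on $n_k$, and it is decreasing by (M1), since $S(n)$ grows with $n$. The only increasing factor in $g\varphi_k$ is $\mathbf 1[n_k\ge1]$, and we remove it as in \eqref{eq:key1}. For $n_k\ge1$ put $q(n)=\varphi_k(n)/n_k$. Then $q(n+e_k)=\psi_k(n)/(n_k+1)$ is a decreasing function of $n$ with values in $[0,1]$, and $g(n+e_k)$ is bounded and decreasing by Lemma~\ref{lem:density}. By \eqref{eq:poisson} and \eqref{eq:harris},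
\[
\mathbb E_\pi[g\,\varphi_k]=\rho_k\,\mathbb E_\pi\big[g(N+e_k)\,q(N+e_k)\big]\ge\mathbb E_\pi[g(N+e_k)]\cdot\rho_k\,\mathbb E_\pi[q(N+e_k)].
\]
By \eqref{eq:poisson} again, $\mathbb E_\pi[g(N+e_k)]=\mathbb E_\pi[N_kg(N)]/\rho_k=\mathbb E[X_k(t)]/\rho_k=\theta_k$ and $\rho_k\mathbb E_\pi[q(N+e_k)]=\mathbb E_\pi[\varphi_k]$. This proves \eqref{eq:stepB}.

\emph{Conclusion.} By \eqref{eq:stepC}, \eqref{eq:stepB} and \eqref{eq:stepA},
\[
\mathbb E[u_j(X(t))]=\mathbb E_\pi[g\,u_j]\ge\sum_kw_k\,\mathbb E_\pi[g\,\varphi_k]\ge\sum_kc_k\,\mathbb E_\pi[\varphi_k]\ge\sum_k\theta_kw_k\frac{x_{kj}}{\gamma_j},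
\]
and $w_k\ge v_{kj}-p_k$.
\end{proof}

For two goods and unit demand, $\varphi_2(n)=\mathbf 1[n_1=0,\,n_2\ge1]$ and \eqref{eq:stepB} is exactly \eqref{eq:key2}.

\begin{remark}
The matroid structure enters in three places: \eqref{eq:utility}, \eqref{eq:stepC} and the monotonicity of $\psi_k$. Closure under subsets is not enough for the last two. If the feasible sets are $\{1\}$ and the subsets of $\{2,3\}$, and $r$ is the largest size of a feasible subset, then adding $3$ raises $r$ by $0$ on $\{1\}$ and by $1$ on $\{1,2\}$, so $\psi_3$ is not decreasing; and along $1,2,3$ the function $r$ increases at $1$ and at $3$, although $\{1,3\}$ is not feasible.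
\end{remark}

\section{Revenue, utility and the ratio one half}\label{sec:main}

We now add revenue and utility. We keep the prices free, because Section~\ref{sec:pairs} needs a second choice. The computation uses a standard fact about the chain $X$: if events of some kind occur at rate $a(n)$ in state $n$ and carry the weight $b(n)\ge0$, where $n$ is the state just before the event, then the expected total weight in $[0,T]$ is $\int_0^T\mathbb E[a(X(t))b(X(t))]\,dt$.

\begin{lemma}\label{lem:sum}
Let $x\in P$, $p\in\mathbb R_{\ge0}^{\mathcal G}$ and $V_i=\sum_jv_{ij}x_{ij}$. The price policy with prices $p$ satisfies, for every $T$,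
\[
\mathbb E[\mathrm{ALG}(T)]\ \ge\ \sum_i\int_0^T\Big[p_i\lambda_i+\theta_i(t)\Big(V_i-p_i\sum_jx_{ij}-p_i\lambda_i\Big)\Big]dt-\sum_ip_i\rho_i.
\]
\end{lemma}

\begin{proof}
Write each value $v_{ij}$ collected as $p_i+(v_{ij}-p_i)$. The reward is then $\sum_ip_i$ times the number of items of good $i$ sold, plus the utilities of all buyers in $[0,T]$.

Every item of good $i$ that arrives in $[0,T]$ is sold, perishes unsold, or is in stock at $T$. Unsold items perish at rate $\mu_iX_i$, and $\mu_i\mathbb E[X_i(t)]=\lambda_i\theta_i(t)$. So the expected number sold is
\[
\lambda_iT-\int_0^T\lambda_i\theta_i(t)\,dt-\mathbb E[X_i(T)]\ \ge\ \int_0^T\lambda_i(1-\theta_i(t))\,dt-\rho_i .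
\]
Buyers of type $j$ arrive at rate $\gamma_j$ in every state and obtain utility $u_j$ of the state before their arrival. Their expected total utility is $\int_0^T\gamma_j\mathbb E[u_j(X(t))]\,dt$. By Lemma~\ref{lem:utility}, the sum over $j$ of the integrands is at least $\sum_i\theta_i(t)\big(V_i-p_i\sum_jx_{ij}\big)$. Adding the two parts gives the claim.
\end{proof}

We have no control over $\theta_i(t)$ beyond $0\le\theta_i(t)\le1$, so we choose the largest convenient prices that make its coefficient nonnegative.

\begin{theorem}\label{thm:main}
Consider an instance with matroid demands. Let $x$ be an optimal solution of the linear program, $V_i=\sum_jv_{ij}x_{ij}$ and $p_i=V_i/(2\lambda_i)$. The price policy with prices $p$ satisfies, for every $T$,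
\[
\mathbb E[\mathrm{ALG}(T)]\ \ge\ \frac12\,\mathrm{LP}\cdot T-\sum_i\frac{V_i}{2\mu_i}\ \ge\ \frac12\,\mathbb E[\mathrm{OPT}_{\mathrm{off}}(T)]-\sum_i\frac{V_i}{2\mu_i}.
\]
Hence this policy is $1/2$-competitive.
\end{theorem}

\begin{proof}
By \eqref{eq:supply}, $V_i-p_i\sum_jx_{ij}-p_i\lambda_i\ge V_i-2p_i\lambda_i=0$. Since $\theta_i(t)\ge0$, Lemma~\ref{lem:sum} gives
\[
\mathbb E[\mathrm{ALG}(T)]\ge T\sum_ip_i\lambda_i-\sum_ip_i\rho_i=\frac T2\sum_iV_i-\sum_i\frac{V_i}{2\mu_i},
\]
and $\sum_iV_i=\mathrm{LP}$. The second inequality is Lemma~\ref{lem:lp}. Dividing by $T$ and letting $T\to\infty$ shows that the performance is at least $\mathrm{LP}/2\ge\mathrm{OPT}_{\mathrm{off}}/2$.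
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Theorem~\ref{thm:main} gives a $1/2$-competitive algorithm for matroid demands, and unit demands are a special case. Both classes contain the basic problem, for which no $(1/2+\varepsilon)$-competitive algorithm exists~\cite{KSSW}. So $\alpha^*=1/2$ for both classes, the value is attained, and it equals that of the basic problem.
\end{proof}

\section{A guarantee for every pair of good and buyer type}\label{sec:pairs}

Theorem~\ref{thm:main} bounds one linear functional of the sales. Since $P$ does not depend on the values, the same argument applies to every nonnegative functional, and convex separation turns this family of bounds into a coordinatewise one. For an algorithm, the \emph{rate} $s_{ij}$ is the limit as $T\to\infty$ of $1/T$ times the expected number of items of good $i$ given to buyers of type $j$ in $[0,T]$, when the limit exists.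

\begin{theorem}\label{thm:pairs}
\begin{itemize}
\item[(i)] Consider an instance with matroid demands. Let $x\in P$ and $\beta_i=\sum_jx_{ij}/\lambda_i\in[0,1]$. There is a mixture of finitely many priority policies, drawn once at time $0$, whose rates satisfy
\[
s_{ij}\ \ge\ \frac{x_{ij}}{1+\beta_i}\ \ge\ \frac{x_{ij}}2\qquad\text{for all $i$ and $j$ simultaneously.}
\]
\item[(ii)] The factor $1/(1+\beta)$ cannot be improved relative to the linear program, even for one good and one buyer type: for every $\beta\in(0,1]$ and $\varepsilon>0$ there is such an instance, with value $1$ and unit demand, whose optimal solution $x$ satisfies $\beta-\varepsilon\le x/\lambda\le\beta$ and on which every online algorithm has performance at most $\big(\frac1{1+\beta}+\varepsilon\big)\,\mathrm{LP}$.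
\end{itemize}
\end{theorem}

\begin{proof}
(i) \emph{Rates exist.} There are finitely many priority policies. Fix one. The chain $X$ is irreducible on $\mathbb N^{\mathcal G}$, since arrivals and perishings alone connect all states, and it makes finitely many jumps in bounded time. For such a chain, either $\Pr[X(t)=n]\to0$ for all $n$, or the law of $X(t)$ converges to a stationary law $\sigma$. The first case is excluded by $\Pr[X(t)=0]\ge\Pr[R(t)=0]\ge\pi(0)$. The expected number of items of good $i$ given to type $j$ in $[0,T]$ is $\gamma_j\int_0^T\Pr[i\in G_j(\operatorname{supp}X(t))]\,dt$, so $s_{ij}$ exists and equals $\gamma_j\,\sigma(\{n:i\in G_j(\operatorname{supp}n)\})$. Let $C$ be the convex hull of the finitely many rate vectors. Each point of $C$ is the rate vector of a mixture drawn at time $0$.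

\emph{One functional at a time.} Let $b_{ij}=x_{ij}/(1+\beta_i)$, and let $v\in\mathbb R_{\ge0}^{\mathcal G\times\mathcal B}$ be arbitrary. Regard $v$ as the values and take $p_i=V_i/(\lambda_i(1+\beta_i))$ with $V_i=\sum_jv_{ij}x_{ij}$. Then $V_i-p_i\beta_i\lambda_i-p_i\lambda_i=0$, so Lemma~\ref{lem:sum}, divided by $T\to\infty$, shows that the rate vector $s$ of this price policy satisfies
\[
v\cdot s\ \ge\ \sum_ip_i\lambda_i=\sum_i\frac{V_i}{1+\beta_i}=v\cdot b.
\]

\emph{Separation.} Suppose no point of $C$ dominates $b$ coordinatewise. Then the compact convex set $C$ and the closed convex set $D=b+\mathbb R_{\ge0}^{\mathcal G\times\mathcal B}$ are disjoint, and there is a vector $v$ with $v\cdot s<\inf_{y\in D}v\cdot y$ for all $s\in C$. A negative coordinate of $v$ would make the infimum $-\infty$, so $v\ge0$ and the infimum is $v\cdot b$. This contradicts the previous step, because a price policy is a priority policy.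

(ii) Take $v=1$, $\gamma=\beta\mu$ and $\lambda=\rho\mu$, with $\rho>0$ small. The constraints are $x\le\lambda$ and $x\le\gamma(1-e^{-\rho})$. Since $\gamma(1-e^{-\rho})\le\beta\mu\rho=\beta\lambda\le\lambda$, the optimum is $\mathrm{LP}=x=\gamma(1-e^{-\rho})$, and $x/\lambda=\beta(1-e^{-\rho})/\rho$ is at most $\beta$ and tends to $\beta$ as $\rho\to0$. An item can be sold only if some buyer arrives during its lifetime, which has probability $\gamma/(\gamma+\mu)=\beta/(1+\beta)$. So the expected number of sales in $[0,T]$ is at most $\lambda T\beta/(1+\beta)$, and the ratio of the performance to $\mathrm{LP}$ is at most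
\[
\frac{\lambda\beta}{(1+\beta)\,\gamma\,(1-e^{-\rho})}=\frac{\rho}{1-e^{-\rho}}\cdot\frac1{1+\beta}\ \longrightarrow\ \frac1{1+\beta}\qquad(\rho\to0).\qedhere
\]
\end{proof}

The bound on sales in (ii) holds for offline allocations as well. The example therefore limits what can be proved against the linear program and says nothing about the ratio to $\mathrm{OPT}_{\mathrm{off}}$.

\section{Integral polymatroid demands}\label{sec:poly}

We now let a buyer take several items of the same good. For $z\in\mathbb N^{\mathcal G}$ and $S\subseteq\mathcal G$ write $z(S)=\sum_{i\in S}z_i$, and let $z|_S$ agree with $z$ on $S$ and vanish elsewhere. Type $j$ has a function $h_j:2^{\mathcal G}\to\mathbb N$ that is normalized ($h_j(\emptyset)=0$), monotone, and submodular ($h_j(S)+h_j(S')\ge h_j(S\cup S')+h_j(S\cap S')$). A buyer of type $j$ may receive $z_i$ items of each good $i$, for value $\sum_iv_{ij}z_i$, if and only if $z$ is \emph{feasible}: $z(S)\le h_j(S)$ for all $S$. Unit demand is $h_j(S)=\min(|S|,1)$. For $m\in\mathbb N^{\mathcal G}$ let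
\[
r_j(m)=\max\{z(\mathcal G):\ z\le m,\ z\text{ feasible}\},
\]
a non-decreasing function bounded by $h_j(\mathcal G)$. Let $P'$ be defined by \eqref{eq:supply} and, in place of \eqref{eq:demand},
\begin{equation}\label{eq:demandpoly}
\sum_{i\in S}x_{ij}\le\gamma_j\,\mathbb E_\pi\big[r_j(N|_S)\big]\qquad\text{for all }j\in\mathcal B,\ S\subseteq\mathcal G.
\end{equation}
A priority policy now goes through $E_j$ in its order and takes, good by good, as many items as the stock and feasibility allow.

\begin{theorem}\label{thm:poly}
For integral polymatroid demands there is a $1/2$-competitive algorithm, and $1/2$ is optimal. The bound of Theorem~\ref{thm:pairs}(i) also holds, for every $x\in P'$.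
\end{theorem}

We first establish the analogs of (M1)--(M3). Fix $j$ and omit it. Vectors below a feasible vector are feasible. For feasible $y$ let $\kappa(y,k)\le h(\{k\})$ be the largest $a\in\mathbb N$ with $y+ae_k$ feasible. For an order $1,2,\dots$ of some of the goods, the \emph{greedy vector} $z$ of $m$ is defined by $z_k=\min\big(m_k,\kappa(z|_{[k-1]},k)\big)$, and $z_i=0$ for goods outside the order.

\begin{lemma}\label{lem:polyfacts}
Let $m\in\mathbb N^{\mathcal G}$ and let $z$ be its greedy vector.
\begin{itemize}
\item[(a)] Every $y$ that is maximal among the feasible vectors below $m$ has $y(\mathcal G)=r(m)$.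
\item[(b)] $z([k])=r(m|_{[k]})$ for each $k$ in the order.
\item[(c)] $\kappa(z|_{[k-1]},k)=\mathrm{cap}_k(m)$, where $\mathrm{cap}_k(m)=r\big(m|_{[k-1]}+h(\{k\})e_k\big)-r(m|_{[k-1]})$. The function $\mathrm{cap}_k$ is decreasing and does not depend on $m_k$.
\item[(d)] If $w_1\ge w_2\ge\dots\ge0$ along the order and $w_i=0$ outside it, then $z$ maximizes $\sum_iw_iy_i$ over feasible $y\le m$.
\end{itemize}
\end{lemma}

Part (a) is the standard fact that the feasible vectors are the count vectors of the independent sets of a matroid on copies of the goods.

\begin{proof}
(a) Call $S$ tight if $y(S)=h(S)$. The empty set is tight. If $S,S'$ are tight, then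
\[
y(S\cup S')+y(S\cap S')=h(S)+h(S')\ge h(S\cup S')+h(S\cap S')\ge y(S\cup S')+y(S\cap S'),
\]
so $S\cup S'$ is tight. Let $W$ be the union of all tight sets; it is tight. If $y_i<m_i$, then $y+e_i$ violates some constraint $S\ni i$, and by integrality $S$ is tight, so $i\in W$. Hence $y(\mathcal G)=h(W)+m(\mathcal G\setminus W)$, and this is an upper bound for $y'(\mathcal G)$ for every feasible $y'\le m$.

(b) If $i\le k$ and $z_i<m_i$, then $z|_{[i]}+e_i$ is infeasible, hence so is $z|_{[k]}+e_i$. So $z|_{[k]}$ is maximal feasible below $m|_{[k]}$, and (a) applies.

(c) Let $y$ be any maximal feasible vector below $m|_{[k-1]}$. Then $y+\kappa(y,k)e_k$ is maximal feasible below $m|_{[k-1]}+h(\{k\})e_k$: coordinate $k$ cannot be raised by the definition of $\kappa$, and another coordinate $i$ with $y_i<m_i$, $i<k$, cannot be raised because $y+e_i$ is already infeasible. By (a), $\kappa(y,k)=\mathrm{cap}_k(m)$. The choice $y=z|_{[k-1]}$ gives the first claim. If $m\le m'$, extend $y$ to a maximal feasible $y'\ge y$ below $m'|_{[k-1]}$. Feasibility of $y'+ae_k$ implies that of $y+ae_k$, so $\mathrm{cap}_k(m')=\kappa(y',k)\le\kappa(y,k)=\mathrm{cap}_k(m)$.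

(d) For feasible $y\le m$ we have $y([k])\le r(m|_{[k]})=z([k])$. Multiply by $w_k-w_{k+1}\ge0$, with $w_{k+1}=0$ after the last good of the order, and sum over $k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:poly}]
Let $G_j(m)\in\mathbb N^{\mathcal G}$ be the greedy vector of $m$ for the order on $E_j$. Price policies are defined as before, and by Lemma~\ref{lem:polyfacts}(d) the buyer's utility is $u_j(m)=\max\{\sum_i(v_{ij}-p_i)^+y_i:y\le m\text{ feasible}\}$, which is bounded. We go through the earlier proofs.

\emph{Lemma~\ref{lem:lp}, with $P'$.} A buyer arriving at $\tau$ receives a feasible $y\le R(\tau-)$. Then $y|_S$ is feasible and below $R(\tau-)|_S$, so $y(S)\le r_j(R(\tau-)|_S)$. This is a bounded non-decreasing function of $R(\tau-)$, and the proof gives \eqref{eq:demandpoly}.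

\emph{Lemma~\ref{lem:density}.} Only the sale step changes. The preimages of $n$ under $m\mapsto m-G_j(m)$ are the states $n+z$ with $G_j(n+z)=z$, so
\[
g'(n)=\sum_{z:\,G_j(n+z)=z}\ \prod_i\frac{\rho_i^{z_i}\,n_i!}{(n_i+z_i)!}\ g(n+z).
\]
The sum is finite because $z_i\le h_j(\{i\})$, and each summand is decreasing in $n$ because $n_i!/(n_i+z_i)!=\prod_{\ell=1}^{z_i}(n_i+\ell)^{-1}$. Suppose $G_j(n+e_k+z)=z$, and run the greedy procedure on $n+e_k+z$ and on $n+z$. These vectors differ only in coordinate $k$, so if $k\notin E_j$ the runs coincide. If $k\in E_j$, they agree before $k$ and see the same capacity $\kappa$ at $k$. The first run takes $z_k=\min(n_k+1+z_k,\kappa)$, which forces $\kappa=z_k$; the second takes $\min(n_k+z_k,\kappa)=z_k$. After $k$ the runs have the same selected vector and the same stock, so they agree. Thus $G_j(n+z)=z$, the index set shrinks as $n$ grows, and $g'$ is decreasing.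

\emph{Lemma~\ref{lem:utility}, for $x\in P'$.} Number all goods by decreasing $c_k$ as before and put $\varphi_k(n)=r_j(n|_{[k]})-r_j(n|_{[k-1]})$. By Lemma~\ref{lem:polyfacts}(b),(c), $(\varphi_k(n))_k$ is the greedy vector of $n$ in this order and $\varphi_k(n)=\min(n_k,\mathrm{cap}_k(n))$. The greedy vector is feasible and below $n$, which gives \eqref{eq:stepC}. Inequality \eqref{eq:stepA} holds with $\mathbb E_\pi[r_j(N|_{[k]})]$ in place of $f_j([k])$, by \eqref{eq:demandpoly}. For \eqref{eq:stepB}, $\varphi_k$ vanishes when $n_k=0$, and for $q(n)=\varphi_k(n)/n_k$ on $\{n_k\ge1\}$ we get $q(n+e_k)=\min\big(1,\mathrm{cap}_k(n)/(n_k+1)\big)$, which is decreasing with values in $[0,1]$. These are the only properties of $q$ that were used.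

Lemma~\ref{lem:sum} and Theorem~\ref{thm:main} use only these three lemmas, \eqref{eq:supply} and conservation of items, so they hold with $P'$ in place of $P$. In Theorem~\ref{thm:pairs}(i) there are still finitely many priority policies, and the rate is now $\gamma_j$ times the stationary mean of the bounded function $n\mapsto G_j(n)_i$; nothing else changes. Finally, the class contains the basic problem, so $1/2$ is optimal by~\cite{KSSW}.
\end{proof}

\section{Large stocks}\label{sec:large}

The examples that lose a factor of two have scarce items. When every good is plentiful, one can follow the solution of the linear program directly. We recall the description of the matroid polytope: a vector $y\in\mathbb R_{\ge0}^{\mathcal G}$ satisfies $\sum_{i\in S}y_i\le r(S)$ for all $S$ if and only if it is a convex combination of vectors $\mathbf 1_I$ with $I$ independent, that is, if and only if there is a random independent set $I$ with $\Pr[i\in I]=y_i$ for all $i$.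

\begin{proposition}\label{prop:large}
For matroid demands, if $\rho_{\min}=\min_i\rho_i\ge1$, then some online algorithm has performance at least $(1-e/\sqrt{\rho_{\min}})\,\mathrm{OPT}_{\mathrm{off}}$.
\end{proposition}

\begin{proof}
We may assume that the factor is positive. Let $x$ be an optimal solution of the linear program. By \eqref{eq:demand} and $f_j(S)\le r_j(S)$, the vector $(x_{ij}/\gamma_j)_i$ lies in the matroid polytope of $\mathcal M_j$. For each arriving buyer of type $j$ draw, independently of everything else, an independent set $I$ with $\Pr[i\in I]=x_{ij}/\gamma_j$, and sell one item of each good of $I$ that is in stock; a subset of $I$ is independent, so this is allowed.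

By thinning, type $j$ requests good $i$ at the times of a Poisson process of rate $x_{ij}$. Requests for different goods may be dependent, but whether good $i$ is sold depends only on its own stock. So the stock of good $i$ is by itself the birth--death chain of Section~\ref{sec:single} with $s=s_i:=\sum_jx_{ij}\le\lambda_i$. By \eqref{eq:bd} and $1+a\le e^a$, its stationary law $\sigma_i$ satisfies
\[
\frac1{\sigma_i(0)}=\sum_{n\ge0}\prod_{k=1}^n\frac{\lambda_i}{s_i+k\mu_i}\ge\sum_{n\ge0}\prod_{k=1}^n\frac1{1+k/\rho_i}\ge\sum_{n\ge0}e^{-n(n+1)/(2\rho_i)}.
\]
For $0\le n\le\lfloor\sqrt{\rho_i}\rfloor$ we have $n(n+1)\le\rho_i+\sqrt{\rho_i}\le2\rho_i$, because $\rho_i\ge1$. These are at least $\sqrt{\rho_i}$ terms, each at least $1/e$, so $\sigma_i(0)\le e/\sqrt{\rho_i}$. The law of the stock of good $i$ converges to $\sigma_i$, so good $i$ goes to type $j$ at rate $x_{ij}(1-\sigma_i(0))$. The performance is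
\[
\sum_{i,j}v_{ij}x_{ij}\,(1-\sigma_i(0))\ \ge\ \Big(1-\frac e{\sqrt{\rho_{\min}}}\Big)\mathrm{LP},
\]
and $\mathrm{LP}\ge\mathrm{OPT}_{\mathrm{off}}$ by Lemma~\ref{lem:lp}.
\end{proof}

The factor exceeds $1/2$ exactly when $\rho_{\min}>4e^2$, and it tends to $1$ as $\rho_{\min}\to\infty$.

\begin{thebibliography}{9}

\bibitem{KSSW}
Kessel, Shameli, Saberi, and Wajc, EC'22.

\bibitem{PW}
Neel Patel and David Wajc, \emph{Combinatorial Stationary Prophet Inequalities}, arXiv:2312.08245 (2023).

\end{thebibliography}
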